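# Two regular simplices on one segment: why $1+\sqrt{d/(2(d+1))}$ is not attainable for egalitarian facility location

## 1. A segment that runs from center to vertex in two simplices

Take unit vectors $u_0,\dots,u_d$ in $\mathbb R^d$ with $\langle u_i,u_j\rangle=-1/d$ for $i\ne j$. They exist: in the hyperplane $\{s:\sum_k s_k=0\}$ of $\mathbb R^{d+1}$, a $d$-dimensional space, the projections of the $d+1$ standard basis vectors have squared norm $d/(d+1)$ and pairwise inner products $-1/(d+1)$; now normalize. Put
$$R=R_d:=\sqrt{\frac{d}{2(d+1)}},\qquad v_i:=Ru_i .$$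
Since $|v_i-v_j|^2=R^2(2+2/d)=1$ for $i\neq j$, the $v_i$ are the vertices of a regular simplex of side $1$ with all vertices at distance $R$ from $0$. We shall use two identities:
$$\sum_{i=0}^d u_i=0,\qquad \sum_{i=0}^d u_iu_i^{\top}=\frac{d+1}{d}\,I. \tag{1}$$
The first holds because $|\sum_i u_i|^2=(d+1)+(d+1)d\cdot(-\tfrac1d)=0$. For the second, apply the left side to $u_j$. The result is $u_j-\frac1d\sum_{i\ne j}u_i=u_j+\frac1d u_j=\frac{d+1}{d}u_j$. And the $u_j$ span $\mathbb R^d$, since the Gram matrix of $u_1,\dots,u_d$ is $(1+\frac1d)I-\frac1dJ$ ($J$ the all-ones matrix), with eigenvalues $1+\frac1d$ and $\frac1d$, all positive.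

Now reflect the simplex in the midpoint of the segment from $0$ to $v_0$:
$$w_i:=v_0-v_i\qquad(0\le i\le d).$$
This is again a regular simplex of side $1$. Its center is $v_0$ and its vertex $w_0$ is $0$. So the segment $[0,v_0]$, of length $R$, runs from center to vertex in the first simplex and from vertex to center in the second.

For $d=1$: $R=\frac12$, the first simplex is $\{\frac12,-\frac12\}$, the second is $\{0,1\}$, and the segment is $[0,\frac12]$. For $d=2$: $R=1/\sqrt3$, with $v_0=(0,\frac1{\sqrt3})$ and $v_{1,2}=(\pm\frac12,-\frac1{2\sqrt3})$, so that $w_0=(0,0)$ and $w_{1,2}=(\mp\frac12,\frac{\sqrt3}2)$.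

Place people on these points. Split $n$ people into a group $G$ and the rest, and consider three configurations:

- $Q$: the group $G$ at $v_0$, everybody else at $0$.
- $X$: the group $G$ at $v_0$, everybody else spread over $v_1,\dots,v_d$.
- $X'$: everybody else at $0=w_0$, the group $G$ spread over $w_1,\dots,w_d$.

Thus $Q$ arises from $X$ by moving everybody outside $G$ to the center of the first simplex, and from $X'$ by moving $G$ to the center of the second.

These configurations are for a lower bound on how well a truthful rule can place a facility. On $Q$, whatever point the rule chooses, it is far on average from $0$ or far on average from $v_0$, because these two points are $R$ apart. In the first case we expand $Q$ to $X$, in the second to $X'$. In both cases truthfulness forces the output of the expanded configuration to be far from the center of a regular simplex, and that is expensive.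

## 2. Truthful facility location and the constant $1+R_d$

Fix $d\ge1$ and $n\ge2$ agents $N=\{1,\dots,n\}$, agent $i$ having a private location $x_i\in\mathbb R^d$. A (randomized) **mechanism** $\mathcal M$ maps each reported profile $\vec x=(x_1,\dots,x_n)$ to a random point $\mathcal M(\vec x)\in\mathbb R^d$. The cost of agent $i$ is the expected Euclidean distance $\mathbb E\,|x_i-\mathcal M(\vec x)|$.

**Definition (strategyproof in expectation).** For every profile $\vec x$, every agent $i$ and every report $x_i'$,
$$\mathbb E\,|x_i-\mathcal M(\vec x)|\le \mathbb E\,|x_i-\mathcal M(x_i',\vec x_{-i})| .$$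

Example: "choose an agent $j$ uniformly at random and output $x_j$". Truthful reporting costs agent $i$ exactly $\frac1n\sum_j|x_i-x_j|$; reporting $x_i'$ adds $\frac1n|x_i-x_i'|\ge0$. So this mechanism, call it the random dictator, is strategyproof in expectation. Non-example: the center of the smallest enclosing ball. On the line with agents at $0$ and $1$ it outputs $\frac12$, but if the agent at $1$ reports $2$ it outputs $1$, and her cost drops from $\frac12$ to $0$.

**Definition (egalitarian cost and ratio).** Let
$$\mathrm{MC}(\mathcal M,\vec x)=\mathbb E\Big[\max_i|x_i-\mathcal M(\vec x)|\Big],\qquad \mathrm{OPT}(\vec x)=\text{radius of the smallest ball enclosing } \{x_1,\dots,x_n\}.$$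
The approximation ratio of $\mathcal M$ is $\sup_{\vec x}\mathrm{MC}(\mathcal M,\vec x)/\mathrm{OPT}(\vec x)$, where $0/0=1$ and $c/0=\infty$ for $c>0$. Let $\rho^*(d,n)$ be the infimum of the ratios of all mechanisms for $n$ agents in $\mathbb R^d$ that are strategyproof in expectation.

The expectation stands outside the maximum. With two agents at $\pm\frac12$ on the line, the random dictator gives each agent expected distance $\frac12$, but the maximum distance is always $1$, so $\mathrm{MC}=1=2\,\mathrm{OPT}$.

The following is known. For $d=1$ the optimal ratio is $3/2$ (Procaccia and Tennenholtz). For every $d$ the Centroid Mechanism (Tang et al.) is strategyproof in expectation with ratio $2-1/n$. For $d\ge2$ and $n=2$ there is a randomized mechanism, strategyproof in expectation, with ratio $\sqrt2$. And for every $d\ge1$,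
$$\liminf_{n\to\infty}\rho^*(d,n)\ge1+R_d=1+\sqrt{\tfrac{d}{2(d+1)}} . \tag{2}$$
The right side is $3/2$ for $d=1$, about $1.577$ for $d=2$, and tends to $1+1/\sqrt2$ as $d\to\infty$.

The paper of Rafael Gomes, Sophie Klumper, Guido Schäfer and Jens Schlöter, "Improved Lower Bounds and Output Augmentation for Facility Location Mechanisms", arXiv:2607.20196 (2026), asks whether (2) can be matched for $d\ge2$: are there mechanisms $\mathcal M_n$, strategyproof in expectation, whose ratios $\rho_n$ satisfy $\limsup_n\rho_n\le1+R_d$? Equivalently, is $\lim_n\rho^*(d,n)=1+R_d$? The answer is no for every $d\ge2$. For $t\ge0$ put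
$$\psi(t)=\psi_d(t):=\frac{|R-t|+\sqrt{d^2(R^2+t^2)+2dRt}}{d+1}. \tag{3}$$

**Theorem 1.** Let $d\ge1$, $\eta\in(0,1)$ and $n\ge2d\,(1+2/\eta)^d$. Every mechanism for $n$ agents in $\mathbb R^d$ that is strategyproof in expectation has approximation ratio at least $1+\psi(R/2)-\eta$. Hence
$$\liminf_{n\to\infty}\rho^*(d,n)\ge1+\beta_d,\qquad \beta_d:=\psi_d(R/2)=R_d\cdot\frac{1+\sqrt{5d^2+4d}}{2(d+1)} .$$

**Corollary.** $\beta_d>R_d$ if and only if $d^2>1$. So for every $d\ge2$, $\liminf_n\rho^*(d,n)>1+\sqrt{d/(2(d+1))}$, and no mechanisms $\mathcal M_n$ as in the question exist. Quantitatively, for $d\ge2$ and $\eta=\frac12(\beta_d-R_d)$, every $n\ge2d(1+2/\eta)^d$ satisfies $\rho^*(d,n)\ge1+R_d+\eta$.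

**Theorem 2.** For every $d\ge1$ and $\kappa\in(0,1/\sqrt2]$,
$$\liminf_{n\to\infty}\rho^*(d,n)\ge1+\min\Big\{\psi_d\big((1-\kappa)R_d\big),\ \frac d{d+1}\cdot\frac{R_d}{\sqrt{1-\kappa^2}}\Big\}.$$
In particular (take $\kappa=0.469$) $\liminf_{d\to\infty}\liminf_{n\to\infty}\rho^*(d,n)>1.80$.

Nothing is assumed about anonymity, continuity or equivariance of the mechanism. The exact value of $\lim_n\rho^*(d,n)$ for $d\ge2$ is not determined here. By the theorems and the Centroid Mechanism, $\liminf_n\rho^*(d,n)$ and $\limsup_n\rho^*(d,n)$ both lie between the stated lower bounds and $2$.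

**Standing convention.** From now on $\mathcal M$ is strategyproof in expectation with finite ratio $\rho=1+\lambda$ (for an infinite ratio there is nothing to prove). Then $\mathrm{MC}(\mathcal M,P)\le(1+\lambda)\mathrm{OPT}(P)$ for every profile $P$; if $\mathrm{OPT}(P)=0$, finiteness of the ratio forces $\mathrm{MC}=0$. Write
$$C(z;P):=\mathbb E\,|z-\mathcal M(P)|,$$
which is finite, because $C(z;P)\le|z-x_1|+\mathrm{MC}(\mathcal M,P)$.

## 3. Collapsing a group to a point, spreading a group over a sphere

Strategyproofness speaks about one agent. The first lemma makes it usable for groups.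

**Lemma 1.** Let $P$ be a profile, $G\subseteq N$ and $z\in\mathbb R^d$. Let $P'$ agree with $P$ outside $G$ and have all agents of $G$ at $z$. Then $C(z;P')\le C(z;P)$.

*Proof.* Move the agents of $G$ to $z$ one at a time, through profiles $P=P_0,P_1,\dots,P_k=P'$. In $P_j$ the agent just moved is truly at $z$; by reporting her previous location she would induce $P_{j-1}$. Strategyproofness at the profile $P_j$ says $C(z;P_j)\le C(z;P_{j-1})$. Chain these inequalities. $\square$

Read backwards, the lemma is at least as useful: if a group sits at $z$ and we scatter it in any way, the expected distance of the output from $z$ does not decrease.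

**The line, by hand.** Let $d=1$ and $n\ge4$, and put at least two agents at each of $\pm\frac12$. For every $y$ we have $|y-\frac12|+|y+\frac12|\ge1$, so one of the two points, say $\frac12$, has $C(\frac12;\cdot)\ge\frac12$. Scatter the agents at $\frac12$: one to $\frac32$, the others to $-\frac12$. In the new profile $P'$ we have $C(\frac12;P')\ge\frac12$ by Lemma 1. Agents now sit exactly at $-\frac12$ and $\frac32$, so $\mathrm{OPT}(P')=1$, and the larger of the two distances from $y$ is $|y-\frac12|+1$. Hence $\mathrm{MC}(\mathcal M,P')\ge\frac32$: the ratio is at least $\frac32$.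

In $\mathbb R^d$ the two endpoints become a sphere, and finitely many agents have to imitate it. For $\eta\in(0,1)$ let $N_\eta$ be the minimal size of a finite set $A\subset S^{d-1}$ such that every point of $S^{d-1}$ is within distance $\eta$ of $A$ (an $\eta$-net). For $d=1$, $S^0=\{\pm1\}$ and $N_\eta=2$. For $d=2$ a point covers a closed arc of angle $4\arcsin(\eta/2)$; for $\eta=\frac12$ this is about $1.011$, and $2\pi/1.011\approx6.2$, so $N_{1/2}=7$. In general
$$N_\eta\le(1+2/\eta)^d. \tag{4}$$
Indeed, take a maximal subset of $S^{d-1}$ with pairwise distances at least $\eta$. By maximality it is an $\eta$-net. The open balls of radius $\eta/2$ around its points are disjoint and lie in the ball of radius $1+\eta/2$ about $0$; comparing volumes, there are at most $\big((1+\eta/2)/(\eta/2)\big)^d$ of them.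

**Lemma 2.** Suppose that in $P$ at least $N_\eta$ agents are at $z$ and all agents are within distance $r>0$ of $z$. Then $C(z;P)\le(\lambda+\eta)r$.

*Proof.* Let $G$ be the set of agents at $z$, and $A$ an $\eta$-net of size $N_\eta$. Let $P'$ be obtained from $P$ by placing the agents of $G$ so that they occupy all the points $z+ra$, $a\in A$, and no others. Collapsing $G$ to $z$ turns $P'$ into $P$, so Lemma 1 gives $C(z;P)\le C(z;P')$.

All agents of $P'$ lie in the ball of radius $r$ about $z$, so $\mathrm{OPT}(P')\le r$. We bound the maximum distance from below. Let $y\ne z$ and $e=(y-z)/|y-z|$, and choose $a\in A$ with $|a+e|\le\eta$. Then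
$$|y-(z+ra)|\ge|(y-z)+re|-r|a+e|\ge|y-z|+r-r\eta .$$
For $y=z$ the distance to any $z+ra$ is $r$. So for every $y$ some agent of $P'$ is at distance at least $|y-z|+(1-\eta)r$. Insert $y=\mathcal M(P')$ and take expectations:
$$C(z;P')+(1-\eta)r\le\mathrm{MC}(\mathcal M,P')\le(1+\lambda)r .$$
Hence $C(z;P)\le C(z;P')\le(\lambda+\eta)r$. $\square$

## 4. The bound $1+R_d$, and the one output it cannot exclude

The natural generalization of the hand computation on the line takes a regular simplex of side $1$ with at least $N_\eta$ agents at each vertex (so $n\ge(d+1)N_\eta$); call this profile $X$. For every $y\in\mathbb R^d$, by Cauchy–Schwarz and (1),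
$$\frac1{d+1}\sum_i|v_i-y|\ \ge\ \frac1{d+1}\sum_i\langle v_i-y,u_i\rangle=R-\frac1{d+1}\Big\langle y,\sum_iu_i\Big\rangle=R. \tag{5}$$
Hence some vertex has $C(v_i;X)\ge R$. All agents are within distance $1$ of $v_i$, so Lemma 2 with $r=1$ gives $\lambda+\eta\ge R$. As $\eta$ is arbitrary, this proves (2).

Can we do better from the profile $X$ alone? The argument uses only that $C(v_i;X)\le\lambda+\eta$ for all $i$. If $\mathcal M(X)$ is the center $0$ with certainty, then $C(v_i;X)=R$ for every $i$, so the inequalities ask for nothing beyond $\lambda+\eta\ge R$. This is where the approach stops. It also shows a difference between dimensions. Equality in (5) needs $v_i-y$ to be a nonnegative multiple of $u_i$ for every $i$, so $y$ is a multiple of every $u_i$. For $d\ge2$ the vectors $u_0,u_1$ are linearly independent, and $y=0$ is the only possibility. For $d=1$ every point of the segment gives equality.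

So for $d\ge2$ a mechanism with ratio near $1+R$ is under pressure to output nearly the center on $X$. Suppose that it outputs exactly the center, $C(0;X)=0$. Collapse everybody except the group $G$ at $v_0$ to $0$. This gives the profile $Q$, and Lemma 1 says $C(0;Q)\le C(0;X)=0$. The output on $Q$ is still $0$ almost surely: the mechanism ignores $G$, and $C(v_0;Q)=R$. But all agents of $Q$ are within distance $R$ of $v_0$, where at least $N_\eta$ agents sit. Lemma 2 with $z=v_0$ and $r=R$ gives $R\le(\lambda+\eta)R$, that is, $\rho\ge2-\eta$. An output exactly at the center is thus ruinous. To exploit this we need a quantitative form of (5): what do the vertices pay when $\mathbb E|Y|\ge\tau$, for a random $Y$?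

## 5. Distances to the vertices when the output is off-center

The next lemma answers this with the function $\psi$ of (3). Its convexity lets us pass from points to random points.

**Lemma 3.**
(a) For $y\in\mathbb R^d$: $\frac1{d+1}\sum_{i=0}^d|y-v_i|\ge\psi(|y|)$.
(b) $\psi$ is convex and nondecreasing on $[0,\infty)$.
(c) Let $c\in\mathbb R^d$, $\ell>0$, and let $w_i=c+\ell v_i$ for all $i$, or $w_i=c-\ell v_i$ for all $i$. If $Y$ is a random point with $\mathbb E|Y|<\infty$ and $\mathbb E|Y-c|\ge\tau\ge0$, then $\max_i\mathbb E|Y-w_i|\ge\ell\,\psi(\tau/\ell)$.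

Two checks before the proof. First, $\psi(0)=(R+dR)/(d+1)=R$, in agreement with (5). Second,
$$\psi(R)=\frac{\sqrt{2d^2R^2+2dR^2}}{d+1}=R\sqrt{\frac{2d}{d+1}}=2R^2=\frac d{d+1}.$$
If $Y$ is a uniformly random vertex, as for the random dictator on equal groups, then $|Y|=R$ and $\mathbb E|Y-v_i|=\frac d{d+1}$ for every $i$. So (c) with $c=0$, $\ell=1$, $\tau=R$ holds with equality here.

*Proof of (a).*

**Step 1: reduce to one-dimensional data.** Let $t=|y|$. For $t=0$ both sides equal $R$. Both sides are continuous in $y$, so it suffices to treat $t>0$, $t\ne R$. Put $s_i=\langle y,u_i\rangle\in[-t,t]$. By (1),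
$$\sum_is_i=0,\qquad\sum_is_i^2=\tfrac{d+1}d\,t^2. \tag{6}$$
Moreover $|y-v_i|=f(s_i)$ with $f(s)=\sqrt{R^2+t^2-2Rs}$. On $[-t,t]$ the radicand is at least $(R-t)^2>0$, so $f$ is smooth on a neighborhood of $[-t,t]$. Differentiating three times,
$$f'''(s)=-3R^3(R^2+t^2-2Rs)^{-5/2}<0 .$$

We want the smallest possible mean of the $f(s_i)$ given the first two moments (6). The candidate is $y=tu_0$, where $s_0=t$ and all other $s_i=-t/d$.

**Step 2: a quadratic below $f$ that touches it at the candidate values.** Let $q$ be the polynomial of degree at most $2$ with $q=f$ and $q'=f'$ at $-t/d$, and $q(t)=f(t)$. It exists: these are three linear conditions on three coefficients, and the homogeneous system has only the zero solution, because a polynomial of degree at most $2$ divisible by $(s+t/d)^2(s-t)$ vanishes. We claim that for each $s\in[-t,t]$ there is $\xi\in[-t,t]$ with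
$$f(s)-q(s)=\tfrac{f'''(\xi)}6(s+t/d)^2(s-t). \tag{7}$$
This is the Hermite interpolation error formula; here is its proof. At the nodes both sides vanish. For any other $s$, choose $K$ so that $g(\sigma):=f(\sigma)-q(\sigma)-K(\sigma+t/d)^2(\sigma-t)$ vanishes at $\sigma=s$. Then $g$ has the three distinct zeros $-t/d$, $t$, $s$. By Rolle's theorem $g'$ has a zero strictly inside each of the two gaps between consecutive zeros, and it also vanishes at $-t/d$. So $g'$ has three distinct zeros, $g''$ two, and $g'''$ one, say $\xi$. Since $q'''=0$, this reads $f'''(\xi)=6K$, and $g(s)=0$ is (7).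

In (7), $f'''(\xi)<0$ and $s-t\le0$, so $f\ge q$ on $[-t,t]$.

**Step 3: replace the data by the candidate.** The mean of $q$ over $s_0,\dots,s_d$ depends only on the first two moments of their uniform distribution, which by (6) are $0$ and $t^2/d$. The distribution with mass $\frac1{d+1}$ at $t$ and $\frac d{d+1}$ at $-t/d$ has mean $\frac{t-t}{d+1}=0$ and second moment $\frac{t^2}{d+1}\big(1+\frac1d\big)=\frac{t^2}d$, the same values. Therefore
$$\frac1{d+1}\sum_if(s_i)\ge\frac1{d+1}\sum_iq(s_i)=\frac{q(t)+d\,q(-t/d)}{d+1}=\frac{f(t)+d\,f(-t/d)}{d+1}.$$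
Finally $f(t)=|R-t|$ and $d\,f(-t/d)=d\sqrt{R^2+t^2+2Rt/d}=\sqrt{d^2(R^2+t^2)+2dRt}$, so the right side is $\psi(t)$.

*Proof of (b).* The function $|R-t|$ is convex. Choose unit vectors $e,e'\in\mathbb R^2$ with $\langle e,e'\rangle=1/d$. Then $\sqrt{R^2+t^2+2Rt/d}=|Re+te'|$ is the norm of an affine function of $t$, hence convex. So $\psi$ is convex. At $0$ the right derivative of $|R-t|$ is $-1$, and that of $d\sqrt{R^2+t^2+2Rt/d}$ is $d\cdot\frac{2R/d}{2R}=1$. So $\psi$ has right derivative $0$ at $0$, and a convex function with this property is nondecreasing on $[0,\infty)$.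

*Proof of (c).* Let $Y'=(Y-c)/\ell$ in the first case and $Y'=(c-Y)/\ell$ in the second. Then $|Y-w_i|=\ell\,|Y'-v_i|$ and $\mathbb E|Y'|\ge\tau/\ell$. Bounding the maximum by the mean, then using (a), Jensen's inequality and monotonicity,
$$\max_i\mathbb E|Y'-v_i|\ge\mathbb E\Big[\tfrac1{d+1}\sum_i|Y'-v_i|\Big]\ge\mathbb E\,\psi(|Y'|)\ge\psi(\mathbb E|Y'|)\ge\psi(\tau/\ell).$$
Multiply by $\ell$. $\square$

**When does being off-center cost something?** For $d\ge2$ and $t>0$ we have $R^2+t^2+2Rt/d>(R+t/d)^2$, so $\psi(t)>\frac{(R-t)+d(R+t/d)}{d+1}=R$. For $d=1$ and $t\ge0$,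
$$\psi_1(t)=\tfrac12\big(|\tfrac12-t|+\tfrac12+t\big)=\max\{\tfrac12,t\},$$
which stays equal to $R=\frac12$ up to $t=\frac12$.

## 6. A threshold at the center: spreading over a sphere

Lemma 3 already turns the end of Section 4 into a bound. Let $G$ have at least $N_\eta$ agents and let at least $dN_\eta$ agents be outside $G$; spread the latter over $v_1,\dots,v_d$ in $X$ with at least $N_\eta$ at each. Fix $\tau\in[0,R]$.

If $C(0;Q)\ge\tau$, then $C(0;X)\ge\tau$ by Lemma 1. By Lemma 3(c) some vertex has $C(v_i;X)\ge\psi(\tau)$, and Lemma 2 gives $\lambda+\eta\ge\psi(\tau)$. If $C(0;Q)<\tau$, then $C(v_0;Q)\ge R-\tau$ by the triangle inequality, and Lemma 2 with $z=v_0$, $r=R$ gives $\lambda+\eta\ge1-\tau/R$. Altogether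
$$\lambda+\eta\ge\min\{\psi(\tau),\,1-\tau/R\}. \tag{8}$$
For $d\ge2$ and $0<\tau<R(1-R)$ both terms exceed $R$, so (8) already answers the question in the negative. For $d=2$ and $\tau=0.4R$ the terms are about $0.596$ and $0.6$.

The second term of (8) treats $G$ crudely: it spreads $G$ over the sphere of radius $R$ about $v_0$. The alternative is to spread $G$ over the other vertices of the reflected simplex, whose center is $v_0$. Then $1-\tau/R$ is replaced by $\psi(R-\tau)$. At $\tau=0$ this is a loss ($\frac d{d+1}$ instead of $1$), but at $\tau=R/2$ it is a gain: $\psi(R/2)\ge\psi(0)=R\ge\frac12$, with $\psi(R/2)>\frac12$ for $d\ge2$. With the simplex on both sides the bound is $\min\{\psi(\tau),\psi(R-\tau)\}$, and since $\psi$ is nondecreasing, $\tau=R/2$ is a best choice.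

## 7. Two simplices at the midpoint threshold: proof of Theorem 1

Let $N_0:=N_\eta$. By (4), $n\ge2d(1+2/\eta)^d\ge2dN_0$.

**Step 1: the profile $Q$ and the two cases.** Fix a set $G$ of exactly $dN_0$ agents, and let $Q$ have $G$ at $v_0$ and all other agents at $0$. Since $|v_0-0|=R$, taking expectations in the triangle inequality gives $C(v_0;Q)+C(0;Q)\ge R$. So $C(0;Q)\ge R/2$ or $C(v_0;Q)\ge R/2$.

**Step 2: if $C(0;Q)\ge R/2$, expand around $0$.** Let $X$ have $G$ at $v_0$ and the remaining $n-dN_0\ge dN_0$ agents distributed over $v_1,\dots,v_d$, at least $N_0$ at each. Moving all agents outside $G$ to $0$ turns $X$ into $Q$, so Lemma 1 with $z=0$ gives $C(0;X)\ge C(0;Q)\ge R/2$. By Lemma 3(c) with $c=0$, $\ell=1$, $\tau=R/2$, we get $\max_iC(v_i;X)\ge\psi(R/2)$. Every $v_i$ carries at least $N_0$ agents (at $v_0$ there are $dN_0$), and all agents are within distance $1$ of $v_i$. So Lemma 2 with $r=1$ gives $C(v_i;X)\le\lambda+\eta$ for every $i$. Hence $\lambda+\eta\ge\psi(R/2)$.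

**Step 3: if $C(v_0;Q)\ge R/2$, expand around $v_0$.** Use $w_i=v_0-v_i$, the regular simplex of side $1$ with center $v_0$ and $w_0=0$. Let $X'$ have all agents outside $G$ at $w_0=0$, and $G$ split into $d$ groups of size $N_0$ placed at $w_1,\dots,w_d$. Moving $G$ to $v_0$ turns $X'$ into $Q$, so Lemma 1 with $z=v_0$ gives $C(v_0;X')\ge C(v_0;Q)\ge R/2$. By Lemma 3(c) with $c=v_0$, $\ell=1$ (second form), $\max_iC(w_i;X')\ge\psi(R/2)$. Each $w_i$ carries at least $N_0$ agents (at $w_0$ there are $n-dN_0\ge dN_0$), and all agents are within distance $1$ of it. By Lemma 2, $C(w_i;X')\le\lambda+\eta$ for every $i$. Again $\lambda+\eta\ge\psi(R/2)$.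

**Step 4: conclude.** In both cases $\rho=1+\lambda\ge1+\psi(R/2)-\eta$. This holds for every mechanism that is strategyproof in expectation, so $\rho^*(d,n)\ge1+\psi(R/2)-\eta$ for all $n\ge2d(1+2/\eta)^d$. Let $n\to\infty$ and then $\eta\to0$ to get the statement on the limit inferior. Finally, by (3),
$$\psi(R/2)=\frac{\frac R2+\sqrt{\frac54d^2R^2+dR^2}}{d+1}=R\cdot\frac{1+\sqrt{5d^2+4d}}{2(d+1)}=\beta_d .\qquad\blacksquare$$

## 8. The gap for $d\ge2$

*Proof of the Corollary.* The inequality $\beta_d>R_d$ means $1+\sqrt{5d^2+4d}>2d+2$, that is, $5d^2+4d>(2d+1)^2=4d^2+4d+1$, that is, $d^2>1$.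

Let $d\ge2$. By Theorem 1, $\liminf_n\rho^*(d,n)\ge1+\beta_d>1+R_d$, so $\lim_n\rho^*(d,n)=1+R_d$ is false. If mechanisms $\mathcal M_n$ as in the question existed, then $\rho^*(d,n)\le\rho_n$ would give $\liminf_n\rho^*(d,n)\le1+R_d$, a contradiction.

For the quantitative statement take $\eta=\frac12(\beta_d-R_d)>0$. We need $\eta<1$ in order to apply Theorem 1. Since $5d^2+4d<5(d+\frac25)^2$, we have $1+\sqrt{5d^2+4d}<\sqrt5\,d+1+\frac2{\sqrt5}<\sqrt5\,(d+1)$, so $\beta_d<\frac{\sqrt5}2R_d<\frac{\sqrt5}2\cdot\frac1{\sqrt2}<1$. Theorem 1 now gives $\rho^*(d,n)\ge1+\beta_d-\eta=1+R_d+\eta$ for $n\ge2d(1+2/\eta)^d$. $\blacksquare$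

Numerically, $1+\beta_2\approx1.6054$ (against $1.5774$ from (2)), $1+\beta_3\approx1.6545$ (against $1.6124$), and $1+\beta_d\to1+\frac1{\sqrt2}\cdot\frac{\sqrt5}2=1+\sqrt{5/8}\approx1.7906$ (against $1.7071$). For $d=1$, $\beta_1=\frac12\cdot\frac{1+3}4=\frac12$, and $1+\beta_1=\frac32$ is sharp by the result of Procaccia and Tennenholtz.

## 9. Longer segments in high dimension: proof of Theorem 2

Theorem 1 uses one segment $[0,v_0]$. Theorem 2 uses $d+1$ segments at once, one for each vertex, and lets them reach beyond the center: from $v_i$ to $p_i=-xu_i$, of length $R+x$. Suppose the output on $X$ has expected distance at least $\kappa(R+x)$ from each $p_i$. A point $y$ has root mean square distance $\sqrt{|y|^2+x^2}$ from the $p_i$. So, heuristically, $|y|^2$ is at least about $\kappa^2(R+x)^2-x^2$. This is a concave quadratic in $x$ whose derivative $2\kappa^2(R+x)-2x$ vanishes at $x=\frac{\kappa^2}{1-\kappa^2}R$, which explains the choice below. In the other case the segment is a center-to-vertex segment of a larger simplex around $v_i$, and the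 longer segment loses nothing, because Lemmas 2 and 3(c) scale alike.

Let $\kappa\in(0,1/\sqrt2]$ and
$$x:=\frac{\kappa^2}{1-\kappa^2}R,\qquad R+x=\frac R{1-\kappa^2},\qquad p_i:=-xu_i,\qquad|v_i-p_i|=R+x .$$
Since $\kappa^2\le\frac12$, we have $x\le R$.

**Step 1: profiles and cases.** Let $\eta\in(0,1)$, $N_0=N_\eta$ and $n\ge d(d+1)N_0$. Partition the agents into $G_0,\dots,G_d$, each of size at least $dN_0$. Let $Q_i$ have $G_i$ at $v_i$ and all other agents at $p_i$. Either $C(p_i;Q_i)\ge\kappa(R+x)$ for all $i$ (Case A), or $C(p_i;Q_i)<\kappa(R+x)$ for some $i$ (Case B).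

**Step 2: in Case A, the output on the simplex is far from every $p_i$.** Let $X$ have $G_i$ at $v_i$ for every $i$, and let $Y=\mathcal M(X)$. Moving all agents outside $G_i$ to $p_i$ turns $X$ into $Q_i$. By Lemma 1 with $z=p_i$, $\mathbb E|Y-p_i|\ge\kappa(R+x)$ for every $i$. Put $g:=\sqrt{|Y|^2+x^2}$. Since the square root is concave and $\sum_iu_i=0$,
$$\frac1{d+1}\sum_i|Y-p_i|=\frac1{d+1}\sum_i\sqrt{|Y|^2+x^2+2x\langle Y,u_i\rangle}\le g .$$
Averaging the expectations over $i$ gives
$$\mathbb E\,g\ge\kappa(R+x). \tag{9}$$

**Step 3: in Case A, the vertices pay for this.** Drop the terms $|R-t|\ge0$ and $2dRt\ge0$ in (3). With Lemma 3(a),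
$$\frac1{d+1}\sum_i|Y-v_i|\ge\psi(|Y|)\ge\frac d{d+1}\sqrt{R^2+|Y|^2}=\frac d{d+1}\sqrt{R^2-x^2+g^2}.$$
Because $x\le R$, the function $g\mapsto\sqrt{(R^2-x^2)+g^2}$ is the Euclidean norm of $(\sqrt{R^2-x^2},g)$; it is convex, and nondecreasing for $g\ge0$. In $X$ each vertex carries at least $N_0$ agents and all agents are within distance $1$ of it, so Lemma 2 gives $C(v_i;X)\le\lambda+\eta$ for every $i$. With Jensen's inequality and (9),
$$\lambda+\eta\ge\frac1{d+1}\sum_iC(v_i;X)\ge\frac d{d+1}\sqrt{R^2-x^2+\kappa^2(R+x)^2}=\frac d{d+1}\cdot\frac R{\sqrt{1-\kappa^2}} .$$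
The last equality holds because $\kappa^2(R+x)^2-x^2=\frac{\kappa^2-\kappa^4}{(1-\kappa^2)^2}R^2=\frac{\kappa^2}{1-\kappa^2}R^2$, and adding $R^2$ gives $\frac{R^2}{1-\kappa^2}$.

**Step 4: in Case B, expand around $v_i$.** Fix $i$ with $C(p_i;Q_i)<\kappa(R+x)$. By the triangle inequality $C(v_i;Q_i)\ge(R+x)-C(p_i;Q_i)>(1-\kappa)(R+x)$. Put $\ell=(R+x)/R$ and
$$w_j:=v_i-\ell v_j\qquad(0\le j\le d).$$
This is a regular simplex of side $\ell$ with center $v_i$, and $w_i=Ru_i-(R+x)u_i=p_i$. Let $X'$ have all agents outside $G_i$ at $w_i=p_i$ (at least $d\cdot dN_0\ge N_0$ agents), and $G_i$ split into $d$ groups of size at least $N_0$ placed at the other vertices. Moving $G_i$ to $v_i$ turns $X'$ into $Q_i$. By Lemma 1 with $z=v_i$, $C(v_i;X')\ge C(v_i;Q_i)\ge(1-\kappa)(R+x)$. All agents are within distance $\ell$ of each $w_j$, so Lemma 2 with $r=\ell$ and Lemma 3(c) with $c=v_i$ give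
$$(\lambda+\eta)\ell\ge\max_jC(w_j;X')\ge\ell\,\psi\big((1-\kappa)(R+x)/\ell\big)=\ell\,\psi\big((1-\kappa)R\big).$$
Divide by $\ell$.

**Step 5: conclude.** In both cases $\lambda+\eta$ is at least the minimum in the theorem, for every mechanism and every $n\ge d(d+1)N_\eta$. Let $n\to\infty$, then $\eta\to0$. This proves the first claim.

**Step 6: large $d$.** As $d\to\infty$ we have $R_d\to1/\sqrt2$. In $\psi_d((1-\kappa)R_d)$ the terms $|R-t|/(d+1)$ and $2dRt/(d+1)^2$ (the latter under the root) tend to $0$. So the two terms of the minimum tend to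
$$\sqrt{\frac{1+(1-\kappa)^2}2}\qquad\text{and}\qquad\frac1{\sqrt{2(1-\kappa^2)}} .$$
For $\kappa=0.469$, which is at most $1/\sqrt2$, the squares of these limits are $\frac{1.281961}2\approx0.64098$ and $\frac1{1.560078}\approx0.64099$. Both exceed $0.64=0.80^2$ (the limits are about $0.8006$ each). Hence $\liminf_{d\to\infty}\liminf_{n\to\infty}\rho^*(d,n)>1.80$. $\blacksquare$

In low dimension Theorem 2 does not replace Theorem 1. Its second term is at most $\frac d{d+1}\sqrt2\,R_d$, because $\kappa\le1/\sqrt2$. For $d=2$ this is about $0.943\,R_2$, less than $R_2$ itself. For $d=3$ it is about $1.061\,R_3$, less than $\beta_3\approx1.069\,R_3$.
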